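\title{Hamiltonian paths whose pairwise unions are Hamiltonian}

\begin{abstract}
Two Hamiltonian paths on the same $n$ vertices are Hamiltonian-cycle-different if their union contains a Hamiltonian cycle. We prove that for every $n\ge 3$ the largest family of pairwise Hamiltonian-cycle-different Hamiltonian paths has exactly $\binom n2$ members. The upper bound is a count of endpoints. The family attaining it consists of zigzag Hamiltonian cycles on $\mathbb Z_{n-1}\cup\{\infty\}$ with one edge removed. To find a Hamiltonian cycle in the union of two such paths, we regroup its edges into two $2$-factors that form a grid, and then merge cycles along the squares of this grid.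
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Fix an integer $n\ge 3$ and the vertex set $[n]=\{1,\dots,n\}$. A \emph{Hamiltonian path} on $[n]$ is an undirected path with $n-1$ edges through all $n$ vertices. A graph on $[n]$ is \emph{Hamiltonian} if it contains a Hamiltonian cycle, that is, a cycle through all $n$ vertices. The \emph{union} of two graphs on $[n]$ is the graph on $[n]$ whose edge set is the union of their edge sets. For a fixed graph $G$, two Hamiltonian paths are \emph{$G$-different} if their union contains a subgraph isomorphic to $G$. When $G$ is a cycle, no path is $G$-different from itself, so the definition asks two paths to differ enough to build a copy of $G$ together. We consider the longest possible cycle: two Hamiltonian paths on $[n]$ are \emph{Hamiltonian-cycle-different} if they are $C_n$-different, that is, if their union is Hamiltonian. The question is how large a family of pairwise Hamiltonian-cycle-different Hamiltonian paths on $[n]$ can be.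

A single Hamiltonian cycle $C$ gives $n$ such paths, namely the paths $C-e$ with $e\in C$, because any two of them have union $C$. For $n=3$ these are all the Hamiltonian paths, and the maximum is $3$. In the other direction, a vertex of degree $1$ in the union rules out a Hamiltonian cycle, and this alone bounds the size of the family. An \emph{end pair} of a path is an ordered pair $(v,w)$ in which $v$ is an endpoint of the path and $w$ is the neighbor of $v$ on the path.

\begin{proposition}\label{prop:upper}
Let $\mathcal F$ be a family of Hamiltonian paths on $[n]$, $n\ge3$. If the union of any two members has minimum degree at least $2$, then $|\mathcal F|\le\binom n2$, with equality if and only if every ordered pair $(v,w)$ with $v\ne w$ is an end pair of exactly one member. Conversely, if every such ordered pair is an end pair of exactly one member, then $|\mathcal F|=\binom n2$ and the union of any two members has minimum degree at least $2$.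
\end{proposition}

\begin{proof}
In $P\cup P'$ every vertex has degree at least $1$. An inner vertex of $P$ or of $P'$ has degree at least $2$, and so does a common endpoint with different neighbors on the two paths. Hence $P\cup P'$ has a vertex of degree $1$ if and only if $P$ and $P'$ share an end pair. So the pairwise unions have minimum degree at least $2$ exactly when no end pair is repeated in $\mathcal F$. Each member has two distinct end pairs, and there are $n(n-1)$ ordered pairs. If no pair is repeated, then $2|\mathcal F|\le n(n-1)$, with equality exactly when each pair is used. If each pair is used exactly once, then none is repeated and $2|\mathcal F|=n(n-1)$.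
\end{proof}

The proposition also indicates what an extremal family could look like. Let $n$ be odd and take a \emph{Hamiltonian decomposition} of $K_n$, a partition of its edges into $(n-1)/2$ Hamiltonian cycles. The paths $C-e$, over all cycles $C$ of the decomposition and all $e\in C$, use every ordered pair $(v,w)$ exactly once: $C$ must be the cycle containing $vw$, and $e$ must be the other edge of $C$ at $v$. So the degree condition does not prevent the value $\binom n2$, and this is the natural guess. What the count does not provide is a Hamiltonian cycle in $(C-e)\cup(C'-f)$, where both given cycles are broken. For $n=5$ this graph is $K_5$ minus two edges, which is Hamiltonian: the cycle $1,3,2,5,4,1$ avoids the disjoint edges $12,34$, and the cycle $1,4,2,3,5,1$ avoids the adjacent edges $12,13$. For larger $n$ the union is a sparse graph, and a cycle has to be constructed.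

The upper bound $\binom n2$ is known, and it is conjectured that it is attained for every $n$; we take the problem from Kov\'acs and Solt\'esz~\cite{KS}. We prove the conjecture.

\begin{theorem}\label{thm:main}
For every $n\ge3$ there are $\binom n2$ pairwise Hamiltonian-cycle-different Hamiltonian paths on $[n]$. Hence the maximum size of such a family is exactly $\binom n2$.
\end{theorem}

Since the upper bound uses only degrees, the same answer holds for every property between Hamiltonicity and minimum degree $2$; being $2$-connected and being $2$-edge-connected are examples.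

\begin{theorem}\label{thm:strong}
Let $\mathcal P$ be a graph property such that every Hamiltonian graph has $\mathcal P$ and every graph with $\mathcal P$ has minimum degree at least $2$. For every $n\ge3$, the maximum size of a family of Hamiltonian paths on $[n]$ whose pairwise unions all have $\mathcal P$ is exactly $\binom n2$. In a family attaining it, every ordered pair $(v,w)$, $v\ne w$, is an end pair of exactly one member; when $\mathcal P$ is the property of having minimum degree at least $2$, this characterizes the optimal families. Moreover, for odd $n$ the graph $K_n$ has a Hamiltonian decomposition such that $(C-e)\cup(C'-f)$ is Hamiltonian for any two of its cycles $C\ne C'$ and any $e\in C$, $f\in C'$.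
\end{theorem}

Section~\ref{sec:family} defines the family and reduces both theorems to two statements about one $4$-regular graph $\Gamma$ with two edges deleted. Section~\ref{sec:seven} shows the main idea for $n=7$: the edges of $\Gamma$ split into two $2$-factors $H$ and $V$ with many $4$-cycles alternating between them, and such a $4$-cycle can join two cycles of $H$ into one. Section~\ref{sec:grid} gives coordinates for $\Gamma$ in general. The remaining sections build the Hamiltonian cycles.

\section{The family, and a reduction to one graph}\label{sec:family}

Put $N=n-1\ge2$ and take $\mathbb Z_N\cup\{\infty\}$ as the vertex set. For $i\in\mathbb Z_N$ let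
\[
M_i=\bigl\{\{x,y\}: x,y\in\mathbb Z_N,\ x\ne y,\ x+y=i\bigr\}\cup\bigl\{\{\infty,x\}: 2x=i\bigr\}.
\]
Thus $M_i$ joins each $x\in\mathbb Z_N$ to $i-x$, or to $\infty$ when $i-x=x$, and every $x\in\mathbb Z_N$ lies in exactly one edge of $M_i$. The edge $xy$ lies only in $M_{x+y}$ and the edge $\infty x$ only in $M_{2x}$, so the classes $M_i$ partition the edges of $K_n$. The number of edges of $M_i$ at $\infty$ is the number of solutions of $2x=i$. It is $1$ if $N$ is odd, so that $M_i$ is then a perfect matching; if $N$ is even, it is $2$ for even $i$ and $0$ for odd $i$. For $u\in\mathbb Z_N$ the translation $x\mapsto x-u$, $\infty\mapsto\infty$, maps $M_i$ onto $M_{i-2u}$.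

\begin{lemma}\label{lem:zigzagcycle}
For every $s$ if $N$ is odd, and for every even $s$ if $N$ is even, $C_s=M_s\cup M_{s+1}$ is a Hamiltonian cycle.
\end{lemma}

\begin{proof}
In both cases $s=2u$ for some $u\in\mathbb Z_N$, and translation by $u$ reduces the claim to $s=0$. Every vertex has degree $2$ in $M_0\cup M_1$. The walk $\infty,0,1,-1,2,-2,\dots$ uses $\infty 0\in M_0$ and then alternately edges $\{-j,j+1\}\in M_1$ and $\{j,-j\}\in M_0$. It visits all of $\mathbb Z_N$ and ends at $N/2$ if $N$ is even and at $-(N-1)/2$ if $N$ is odd. This last vertex is joined to $\infty$, in $M_0$ since $2\cdot\frac N2=0$, respectively in $M_1$ since $-(N-1)=1$ in $\mathbb Z_N$.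
\end{proof}

The family consists of the paths $C_s-e$ for the following pairs $(s,e)$.
\begin{itemize}
\item For $n$ odd ($N$ even): $s\in\{0,2,\dots,N-2\}$ and $e\in C_s$. These cycles $C_s$ form a Hamiltonian decomposition of $K_n$, and there are $\frac N2\cdot n=\binom n2$ pairs.
\item For $n$ even ($N$ odd): $s\in\mathbb Z_N$ and $e\in M_{s+1}$. There are $N\cdot\frac n2=\binom n2$ pairs.
\end{itemize}
For even $n$ consecutive cycles share a matching, and the restriction $e\in M_{s+1}$ is what keeps end pairs from repeating: the end pairs of $C_s-e$ then lie along edges of $M_s$, so $(v,w)$ determines first $s$ and then $e$.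

Call an integer $\delta$ \emph{admissible} if $3\le\delta\le N-1$ and, in case $N$ is even, $\delta$ is odd. For admissible $\delta$ put
\[
H=M_0\cup M_\delta,\qquad V=M_1\cup M_{\delta-1},\qquad \Gamma=\Gamma(\delta)=H\cup V=C_0\cup C_{\delta-1}.
\]
The residues $0,1,\delta-1,\delta$ are distinct modulo $N$, so the four classes are disjoint. Every vertex has exactly two edges in $H$ and two in $V$. For $\infty$ and even $N$ this uses that $\delta$ is odd: both $H$-edges at $\infty$ lie in $M_0$ and both $V$-edges in $M_{\delta-1}$. So $H$ and $V$ are \emph{$2$-factors}, that is, spanning subgraphs in which every vertex has degree $2$, or equivalently unions of disjoint cycles covering all vertices. We speak of $H$-edges, $V$-edges, $H$-neighbors and $V$-neighbors; edges at $\infty$ are \emph{$\infty$-edges} and the other edges are \emph{finite}.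

\begin{lemma}[Duality]\label{lem:dual}
Let $\delta$ be admissible and $\delta'=N+2-\delta$. Then $\delta'$ is admissible, and there is an isomorphism $\Gamma(\delta)\to\Gamma(\delta')$ fixing $\infty$ that maps $M_{\delta-1},M_1,M_0,M_\delta$ onto $M_0,M_{\delta'},M_{\delta'-1},M_1$, respectively. In particular it maps $V$-edges to $H$-edges and $H$-edges to $V$-edges.
\end{lemma}

\begin{proof}
We have $3\le\delta'\le N-1$, and $\delta'\equiv\delta\pmod 2$ if $N$ is even. There is $\kappa\in\mathbb Z_N$ with $2\kappa=\delta-1$, because $\delta-1$ is even when $N$ is even. Translation by $\kappa$ maps $M_i$ onto $M_{i-\delta+1}$, and $i-\delta+1$ equals $0,\ \delta',\ \delta'-1,\ 1$ in $\mathbb Z_N$ for $i=\delta-1,\ 1,\ 0,\ \delta$.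
\end{proof}

The rest of the paper proves the following two propositions, for every admissible $\delta$.

\begin{proposition}\label{prop:A}
For every $H$-edge $a$ and every $V$-edge $b$, the graph $\Gamma(\delta)-a-b$ is Hamiltonian.
\end{proposition}

\begin{proposition}\label{prop:B}
If $N$ is even, $e\in M_1$ and $f\in M_{\delta-1}$, then $\Gamma(\delta)-e-f$ is Hamiltonian.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:strong} from Propositions~\ref{prop:A} and~\ref{prop:B}]
Let $(s,e)\ne(t,f)$ be two of the $\binom n2$ pairs. We show that $(C_s-e)\cup(C_t-f)$ is Hamiltonian; since a path contains no cycle, this also shows that the two paths are distinct. If $s=t$, the union is $C_s$. If $N$ is odd and $t=s\pm1$, the union contains $M_s\cup M_t$, which is $C_s$ or $C_t$. Otherwise $t-s$ has a representative $d$ with $2\le d\le N-2$, even if $N$ is even. Translate so that $s=0$ and put $\delta=d+1$, which is admissible. The cycles $C_0$ and $C_d$ are edge-disjoint, so the union is $\Gamma(\delta)-e-f$ with $e\in M_0\cup M_1$ and $f\in M_{\delta-1}\cup M_\delta$. Proposition~\ref{prop:A} covers the types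 $(e,f)\in M_1\times M_\delta$ and $(e,f)\in M_0\times M_{\delta-1}$; for odd $N$ only the first of these occurs. For even $N$, Proposition~\ref{prop:B} covers $M_1\times M_{\delta-1}$, and it covers $M_0\times M_\delta$ when applied to $\Gamma(\delta')$, since duality maps $M_\delta$ to $M_1$ and $M_0$ to $M_{\delta'-1}$.

With Proposition~\ref{prop:upper} this proves Theorem~\ref{thm:main}. For Theorem~\ref{thm:strong}, the same family has pairwise unions with property $\mathcal P$, Proposition~\ref{prop:upper} gives the upper bound and the two statements on optimal families, and the decomposition $\{C_0,C_2,\dots,C_{N-2}\}$ has the last property.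
\end{proof}

For $n\le4$ there is no admissible $\delta$, and the proof is already complete. From now on $\delta$ is admissible, so $N\ge4$.

\section{Squares, and the case $n=7$}\label{sec:seven}

Both cycles $C_0$ and $C_{\delta-1}$ have lost an edge, so a Hamiltonian cycle of the union must switch between them. The simplest switch exchanges two opposite edges of a $4$-cycle for the other two.

\begin{lemma}[Merging]\label{lem:merge}
Let $K$ be a $2$-factor of a graph and let $u,v,y,x$ be a $4$-cycle of the graph whose edges $uv$ and $xy$ lie in different cycles of $K$. Then $K-uv-xy+ux+vy$ is a $2$-factor in which these two cycles are replaced by one cycle on the union of their vertex sets, and the other cycles are unchanged.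
\end{lemma}

\begin{proof}
The edges $ux$ and $vy$ join different cycles of $K$, so they are not in $K$. Deleting $uv$ and $xy$ leaves a $u$--$v$ path and an $x$--$y$ path, and the new edges close these into one cycle.
\end{proof}

The graph $\Gamma$ has many $4$-cycles, because $0+\delta=1+(\delta-1)$. For any $x\in\mathbb Z_N$ the cyclic sequence
\[
x,\qquad \delta-1-x,\qquad x+1,\qquad -x
\]
has consecutive sums $\delta-1,\ \delta,\ 1,\ 0$, so it is a $4$-cycle of $\Gamma$ whenever its terms are distinct. Its edges belong to $C_{\delta-1},C_{\delta-1},C_0,C_0$ in this order, so neither cycle contains an opposite pair. With respect to $H$ and $V$ they alternate: $V,H,V,H$. This is the reason for regrouping the four classes.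

A \emph{square} is a $4$-cycle in $\Gamma-\infty$ whose edges lie alternately in $H$ and in $V$. A square is an \emph{$H$-link} if its two $H$-edges lie in different cycles of $H$, and a \emph{$V$-link} if its two $V$-edges lie in different cycles of $V$. Duality maps squares to squares and $V$-links to $H$-links.

\begin{example}\label{ex:seven}
Let $N=6$ and $\delta=3$. Then
\[
M_0=\{15,24,\infty0,\infty3\},\quad M_3=\{03,12,45\},\quad M_1=\{01,25,34\},\quad M_2=\{02,35,\infty1,\infty4\}.
\]
The $2$-factor $H=M_0\cup M_3$ consists of the triangle $\infty,0,3$ and the $4$-cycle $2,1,5,4$. The squares $0,3,5,1$ and $0,3,4,2$ are $H$-links, and merging along them gives the Hamiltonian cycles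
\[
Q_1=\infty,0,1,2,4,5,3,\infty,\qquad Q_2=\infty,0,2,1,5,4,3,\infty .
\]
The $V$-edges of $Q_1$ are $01,35$, and those of $Q_2$ are $02,34$. A merge removes the $H$-edges of its square and adds only the $V$-edges of its square, so one has to choose a link that contains the deleted $H$-edge and no deleted $V$-edge. For $a=03$ one of $Q_1,Q_2$ avoids any given $V$-edge $b$. For $e\in M_1$, $f\in M_2$ one of them avoids both edges unless $(e,f)$ is $(01,02)$ or $(34,35)$.

The remaining pairs show the three obstacles that the general proof has to handle. First, if $(e,f)=(01,02)$, the cycle is forced to contain $\infty,0,3$, and it must return to $\infty$ along a $V$-edge, as in $\infty,0,3,5,4,2,1,\infty$. Second, the $H$-edges $12$ and $45$ lie in neither link. Third, for $a=15$, $b=01$ the link $0,3,5,1$ contains both $a$ and $b$. In the last two situations one changes the point of view: here $V$ is the single cycle $\infty,1,0,2,5,3,4,\infty$, the $H$-edges are its chords, and one finds for instance $\infty,1,2,0,3,5,4,\infty$, which avoids $15$ and $01$.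
\end{example}

\section{Coordinates for $\Gamma$}\label{sec:grid}

To choose links in general we need to know how the cycles of $H$ and the squares fit together. Laying the squares side by side in the plane, with $H$-edges horizontal and $V$-edges vertical, gives a map from $\mathbb Z^2$ onto $\mathbb Z_N$. The rows of the grid will be the cycles of $H$.

\subsection{The grid map}

Let
\[
g=\gcd(\delta,N),\qquad L=N/g,\qquad h=(g-1)/2 .
\]
One of $\delta,N$ is odd, so $g$ is odd and $h$ is an integer. Since $g\le\delta<N$, we have $L\ge2$, and $L$ is even if $N$ is even. For integers $c,\theta$ with $c+\theta$ even put $\lambda(c,\theta)=\frac{\theta-c}2\,\delta+c\in\mathbb Z_N$, and for all integers $c,\theta$ put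
\[
\varphi(c,\theta)=\begin{cases}\lambda(c,\theta), & c+\theta \text{ even},\\ -\lambda(c,\theta-1), & c+\theta\text{ odd}.\end{cases}
\]
Here $c$ is the row and $\theta$ the column. Choose an integer $k$ with $k\delta\equiv-g\pmod N$, which exists because $g$ is an integer combination of $\delta$ and $N$, and let $\tau=g+2k+1$, an even integer.

\begin{lemma}\label{lem:phi}
For all integers $c,\theta$ the following hold.
\begin{itemize}
\item[(a)] $\varphi(c,\theta)+\varphi(c,\theta+1)$ is $0$ if $c+\theta$ is even and $\delta$ if $c+\theta$ is odd.
\item[(b)] $\varphi(c,\theta)+\varphi(c+1,\theta)$ is $\delta-1$ if $c+\theta$ is even and $1$ if $c+\theta$ is odd.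
\item[(c)] $\varphi(c,\theta+2L)=\varphi(c,\theta)$, $\ \varphi(-c,1-\theta)=\varphi(c,\theta)$, and $\varphi(h+1,\theta)=\varphi(h,\tau-\theta)$.
\item[(d)] $\varphi$ is a bijection from $\{(0,\theta):1\le\theta\le L\}\cup\{(c,\theta):1\le c\le h,\ \theta\in\mathbb Z_{2L}\}$ onto $\mathbb Z_N$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $c+\theta$ even the sum is $\lambda(c,\theta)-\lambda(c,\theta)=0$; for $c+\theta$ odd it is $\lambda(c,\theta+1)-\lambda(c,\theta-1)=\delta$.

(b) For $c+\theta$ even the sum is $\lambda(c,\theta)-\lambda(c+1,\theta-1)=\frac{\theta-c}2\delta+c-\frac{\theta-c-2}2\delta-c-1=\delta-1$. For $c+\theta$ odd it is $\lambda(c+1,\theta)-\lambda(c,\theta-1)=\frac{\theta-c-1}2\delta+c+1-\frac{\theta-1-c}2\delta-c=1$.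

(c) The first identity holds because $L\delta=N\cdot(\delta/g)\equiv0$. For the second, if $c+\theta$ is even, the left side is $-\lambda(-c,-\theta)=\lambda(c,\theta)$; if $c+\theta$ is odd, apply this to the point $(-c,1-\theta)$, whose coordinate sum is even. For the third, $\lambda(c+g,\theta+g+2k)=\frac{\theta-c}2\delta+k\delta+c+g=\lambda(c,\theta)$, and the shift by $(g,g+2k)$ preserves the parity of $c+\theta$, so $\varphi(c+g,\theta+\tau-1)=\varphi(c,\theta)$. With $g=2h+1$ this gives $\varphi(h+1,\theta)=\varphi(-h-1,1-\theta)=\varphi(h,\tau-\theta)$.

(d) We have $\varphi(c,c+2j)=j\delta+c$ and $\varphi(c,c+2j+1)=-(j\delta+c)$. As $j$ runs through $\mathbb Z_L$, the element $j\delta$ runs once through the multiples of $g$ in $\mathbb Z_N$. So as $\theta$ runs through $\mathbb Z_{2L}$, row $c$ takes every value congruent to $c$ modulo $g$ once and every value congruent to $-c$ once. For $1\le c\le h$ these two classes are different, so $\varphi(c,\cdot)$ is injective on $\mathbb Z_{2L}$. For $c=0$ every multiple of $g$ is taken twice. By (c) it is taken at a pair $\theta,1-\theta$, whose members are different modulo $2L$ by parity,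 and $\{1,\dots,L\}$ contains exactly one member of each pair. Finally, the classes $\pm c$, $0\le c\le h$, partition $\mathbb Z_g$.
\end{proof}

By (a) and (b), the left and right steps from a grid point $P$ have sums $0$ and $\delta$ in some order, and the steps up and down have sums $1$ and $\delta-1$ in some order. If a step from $P$ to $Q$ has sum $i$, then the edge of $M_i$ at $\varphi(P)$ is $\varphi(P)\varphi(Q)$ when $\varphi(P)\ne\varphi(Q)$, and $\infty\varphi(P)$ when $\varphi(P)=\varphi(Q)$. So the horizontal steps give the two $H$-edges at $\varphi(P)$ and the vertical steps give the two $V$-edges. By (c), the grid is periodic in $\theta$, and it folds onto itself along row $0$ and between rows $h$ and $h+1$. The points where a fold identifies two neighboring grid points are where $\infty$ is attached.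

For $0\le c\le h$ and $\theta\in\mathbb Z_{2L}$ we write $(c,\theta)$ for the vertex $\varphi(c,\theta)$, so $(0,\theta)=(0,1-\theta)$, and $z_i=(0,i)$ for $1\le i\le L$. The \emph{level} of the vertex $(c,\theta)$ is $c$.

\subsection{Several rows}

\begin{proposition}[Layered form]\label{prop:layered}
Let $h\ge1$. The cycles of $H$ are
\[
R_0=\infty,z_1,z_2,\dots,z_L,\infty\qquad\text{and}\qquad R_c=(c,0),(c,1),\dots,(c,2L-1),(c,0)\quad(1\le c\le h).
\]
The $V$-edges are the edges $(c,\theta)(c+1,\theta)$ for $0\le c\le h-1$ and $\theta\in\mathbb Z_{2L}$, the edges $(h,\theta)(h,\tau-\theta)$ for $2\theta\not\equiv\tau\pmod{2L}$, and the edges $\infty(h,\theta)$ for the two values of $\theta$, differing by $L$, with $2\theta\equiv\tau\pmod{2L}$. In particular the $V$-neighbors of $z_i$ are $(1,i)$ and $(1,1-i)$. Each of the relabelings $\theta\mapsto1-\theta$ and $\theta\mapsto L+1-\theta$, applied in all rows, preserves this form with $\tau$ replaced by $2-\tau$; the first fixes every $z_i$, and the second sends $z_i$ to $z_{L+1-i}$.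
\end{proposition}

\begin{proof}
We read off the neighbors from the grid. In row $0$, $\varphi(0,0)=\varphi(0,1)$ and $\varphi(0,L+1)=\varphi(0,-L)=\varphi(0,L)$, so $z_1$ and $z_L$ are the $H$-neighbors of $\infty$. The step down from $z_i$ leads to $\varphi(-1,i)=\varphi(1,1-i)$, and the step up from $(h,\theta)$ leads to $\varphi(h,\tau-\theta)$. As $\tau$ is even, $2\theta\equiv\tau\pmod{2L}$ means $\theta\equiv\tau/2\pmod L$. A relabeling $\theta\mapsto m-\theta$ turns a pairing with sum $j$ into a pairing with sum $2m-j$. For $m\in\{1,L+1\}$ we have $2m\equiv2\pmod{2L}$, so the sum $1$ in row $0$ is preserved and $\tau$ becomes $2-\tau$.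
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.4cm,y=1.2cm]
\foreach \x/\la/\lb/\lc/\col in {0/10/9/7/-2,1/5/11/8/-1,2/0/4/12/0,3/0/1/3/1,4/5/14/2/2,5/10/6/13/3}{
  \node[draw,circle,inner sep=0pt,minimum size=6mm] (a\x) at (\x,0) {\small $\la$};
  \node[draw,circle,inner sep=0pt,minimum size=6mm] (b\x) at (\x,1) {\small $\lb$};
  \node[draw,circle,inner sep=0pt,minimum size=6mm] (c\x) at (\x,2) {\small $\lc$};
  \draw[dashed] (a\x)--(b\x)--(c\x);
  \node at (\x,-1.2) {\small $\theta=\col$};}
\foreach \x/\y in {0/1,1/2,2/3,3/4,4/5}{\draw[very thick] (b\x)--(b\y) (c\x)--(c\y);}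
\draw[very thick] (a0)--(a1)--(a2) (a3)--(a4)--(a5);
\draw[very thick] (b0)--(-0.6,1) (c0)--(-0.6,2) (b5)--(5.6,1) (c5)--(5.6,2);
\foreach \x in {0,2,3,5}{\node (i\x) at (\x,-0.75) {$\infty$}; \draw[very thick] (a\x)--(i\x);}
\foreach \x in {1,4}{\node (j\x) at (\x,3.1) {$\infty$}; \draw[dashed] (c\x)--(j\x);}
\draw[dashed] (c0) to[out=60,in=120] (c2) (c3) to[out=60,in=120] (c5);
\foreach \y in {0,1,2}{\node at (-1.1,\y) {$R_{\y}$};}
\end{tikzpicture}
\caption{The graph $\Gamma(5)$ for $N=15$, with $g=5$, $L=3$, $h=2$, $\tau=4$. The label at row $c$ and column $\theta$ is $\varphi(c,\theta)\in\mathbb Z_{15}$. Solid edges have sum $0$ or $5$ and form $H$; dashed edges have sum $1$ or $4$ and form $V$. Rows $R_1,R_2$ close up cyclically. The bottom row shows every vertex and edge of the cycle $R_0=\infty,0,5,10,\infty$ twice, and all symbols $\infty$ denote one vertex.}\label{fig:grid}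
\end{figure}

Figure~\ref{fig:grid} shows an instance. In Example~\ref{ex:seven}, $z_1=0$, $z_2=3$, and row $1$ reads $2,1,5,4$ for $\theta=0,1,2,3$.

For $0\le c\le h-1$ the $V$-edges $(c,\theta)(c+1,\theta)$ form \emph{gap $c$}; the \emph{column} $\theta\in\mathbb Z_{2L}$ of such an edge is determined by its upper end, so the edges of a gap correspond bijectively to the columns. For $c\ge1$, \emph{edge $\theta$ of $R_c$} means $(c,\theta)(c,\theta+1)$. An $H$-link has its $H$-edges in two consecutive rows, because a finite $V$-edge changes the level by at most $1$.

Let $F(c,\theta)$ be the closed walk $(c,\theta),(c,\theta+1),(c+1,\theta+1),(c+1,\theta)$. For $c\ge1$ its four vertices are distinct by Lemma~\ref{lem:phi}(d). For $c=0$ they are distinct unless $(0,\theta)=(0,\theta+1)$, that is, $\theta+1\equiv1-\theta\pmod{2L}$, that is, $\theta\in\{0,L\}$. A \emph{cell of gap $c$} is an $F(c,\theta)$ with $(c,\theta)\notin\{(0,0),(0,L)\}$ as an index pair. Every cell is an $H$-link, with a \emph{lower edge} in $R_c$, an \emph{upper edge} in $R_{c+1}$, and $V$-edges in columns $\theta,\theta+1$ of gap $c$. We record what will be counted.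
\begin{itemize}
\item[(C1)] Gap $0$ has $2L-2$ cells, and every gap $c\ge1$ has $2L$ cells.
\item[(C2)] An edge of $R_{c+1}$ is the upper edge of at most one cell of gap $c$. For $1\le c\le h-1$, an edge of $R_c$ is the lower edge of exactly one cell of gap $c$.
\item[(C3)] For $1\le i\le L-1$ the edge $z_iz_{i+1}$ is the lower edge of $F(0,i)$ and of $F(0,-i)$, and these two cells have no common $V$-edge.
\item[(C4)] A $V$-edge in column $\theta$ of gap $c$ lies in no cell other than $F(c,\theta-1)$ and $F(c,\theta)$. A $V$-edge in no gap, in particular an $\infty$-edge, lies in no cell.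
\end{itemize}
For (C3), $(0,-i)=z_{i+1}$ and $(0,1-i)=z_i$, and the columns $i,i+1$ lie in $[1,L]$ while $-i,1-i$ lie in $[1-L,0]$.

\subsection{One row}

If $g=1$, both folds act on row $0$, and $H$ is a single cycle whose chords are the $V$-edges.

\begin{proposition}[One-row form]\label{prop:onerow}
Let $h=0$, so $L=N$, and write $i$ for $z_i$. Then $H$ is the Hamiltonian cycle $\infty,1,2,\dots,N,\infty$. There is an integer $r$ with $2\le r\le N/2$ such that, with $D=2r-1$ and $\bar r=N+1-r$, the $V$-edges are
\begin{itemize}
\item the \emph{shift chords} $\{p,p+D\}$, $1\le p\le N-D$;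
\item the \emph{low chords} $\{p,2r-p\}$, $1\le p<r$;
\item the \emph{high chords} $\{p,2\bar r-p\}$, $\bar r<p\le N$;
\item the edges $\infty r$ and $\infty\bar r$.
\end{itemize}
These classes are disjoint, $3\le D\le N-1$, and $r<\bar r$. If $N=2r$, then $r$ is even. The \emph{mirror} $\rho\colon i\mapsto N+1-i$, $\infty\mapsto\infty$, is an automorphism of $\Gamma$ that preserves $H$, $V$ and the set of shift chords, and exchanges low with high chords and $r$ with $\bar r$.
\end{proposition}

\begin{proof}
The description of $H$ is obtained as for $R_0$ above. For $\theta\in\mathbb Z_{2N}$ let $[\theta]=\varphi(0,\theta)$; it is the vertex $\theta$ if $1\le\theta\le N$ and the vertex $1-\theta$ if $1-N\le\theta\le0$. We have $\tau=2r_0$ with $r_0=1+k$ and $k\delta\equiv-1$, so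
\[
(1-r_0)\,\delta\equiv1\pmod N .
\]
The $V$-edges at $i$ go to $\varphi(1,i)=[2r_0-i]$ and to $\varphi(-1,i)=\varphi(1,1-i)=[2r_0-1+i]$, where the value $i$ is read as $\infty$. These rules depend only on $r_0$ modulo $N$, and since $[\theta]=[1-\theta]$, replacing $r_0$ by $1-r_0$ exchanges them.

Admissibility of $\delta$ excludes three values of $r_0$. If $r_0\equiv1$, the congruence reads $0\equiv1$. If $r_0\equiv0$, it gives $\delta\equiv1$. If $2r_0\equiv1\pmod N$, then $2(1-r_0)\equiv1$, and doubling the congruence gives $\delta\equiv2$. So we may take $r_0\in[2,N-1]$ with $2r_0\ne N+1$, and $r=\min(r_0,N+1-r_0)$ satisfies $2\le r\le N/2$ and is congruent to $r_0$ or $1-r_0$. The $V$-edges at $i$ therefore go to $[2r-i]$ and $[i+D]$. If $i\le2r-1$, then $[2r-i]=2r-i$; if $i\ge2r$, then $1-N\le2r-i\le0$ and $[2r-i]=i-D$. If $i+D\le N$, then $[i+D]=i+D$; otherwise $1-N\le i+D-2N\le-1$ and $[i+D]=1-i-D+2N=2\bar r-i$. This is the list in the statement. Shift chords have odd difference, low and high chords have even difference, and low and high chords have different sums $2r\ne2\bar r$.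

One of $r$, $1-r$ is congruent to the unit $1-r_0$. If $N=2r$, then $r\ge2$ is not coprime to $N$, so $1-r$ is a unit modulo the even number $N$; hence $1-r$ is odd. The mirror preserves differences up to sign and turns a sum $j$ into $2N+2-j$, which exchanges $2r$ and $2\bar r$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.1cm,y=1cm]
\foreach \i in {1,...,9}{\node[draw,circle,inner sep=0pt,minimum size=5.5mm] (v\i) at (\i,0) {\small $\i$};}
\node (v0) at (0,0) {$\infty$}; \node (v10) at (10,0) {$\infty$};
\foreach \i/\j in {0/1,1/2,2/3,3/4,4/5,5/6,6/7,7/8,8/9,9/10}{\draw[very thick] (v\i)--(v\j);}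
\foreach \i/\j in {1/5,2/4,5/9,6/8}{\draw[dashed] (v\i) to[out=55,in=125] (v\j);}
\foreach \i/\j in {1/6,2/7,3/8,4/9}{\draw[dashed] (v\i) to[out=-50,in=-130] (v\j);}
\foreach \i in {3,7}{\node (w\i) at (\i,1.8) {$\infty$}; \draw[dashed] (v\i)--(w\i);}
\end{tikzpicture}
\caption{The one-row form of $\Gamma(4)$ for $N=9$, with $r=3$, $D=5$, $\bar r=7$. The solid edges form the Hamiltonian cycle $H$. The dashed $V$-edges are the low chords (sum $6$) and high chords (sum $14$) above the line, the shift chords (difference $5$) below it, and the edges $\infty 3$, $\infty 7$. All symbols $\infty$ denote one vertex.}\label{fig:onerow}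
\end{figure}

\subsection{The two views}

Everything above describes $\Gamma$ with $H$ horizontal; we call this the \emph{$H$-view}. Applying it to $\Gamma(\delta')$ and pulling back by Lemma~\ref{lem:dual} gives the \emph{$V$-view}, in which the rows are the cycles of $V$ and the $H$-edges are vertical. Objects of the $V$-view carry a prime ($g',L',h',\tau',r',z_i',R_c',F'$) or the prefix $V$ ($V$-level, $V$-row). A lemma is used \emph{in the $V$-view} when it is applied to $\Gamma(\delta')$; this interchanges the letters $H$ and $V$ in its statement. We have $g'=\gcd(\delta',N)=\gcd(\delta-2,N)$. A common divisor of $g$ and $g'$ divides $2$, and both are odd, so $g$ and $g'$ are coprime.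

Propositions~\ref{prop:layered} and~\ref{prop:onerow} give the following facts, each valid in both views.
\begin{itemize}
\item[(L1)] A finite $H$-edge joins vertices of equal level; the $H$-neighbors of $\infty$ have level $0$.
\item[(L2)] The two $V$-neighbors of $\infty$ have level $h$.
\item[(L3)] If $h\ge1$, both $V$-neighbors of a vertex of level $0$ have level $1$, and a vertex of level $h$ has one $V$-neighbor of level $h-1$, while the other has level $h$ or is $\infty$.
\end{itemize}
The vertex $\infty$ ties the views together: its $H$-neighbors have level $0$ and $V$-level $h'$, and its $V$-neighbors have level $h$ and $V$-level $0$. This will let us locate in the $V$-view those edges that are badly placed in the $H$-view.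

\section{Hamiltonian cycles in the layered form}\label{sec:layered}

In this section $h\ge1$. One link in each gap joins all rows, provided that no $H$-edge is removed twice.

\begin{lemma}\label{lem:chain}
For $0\le c\le h-1$ let $Q_c$ be an $H$-link with $H$-edges in $R_c$ and $R_{c+1}$, and suppose that $Q_{c-1}$ and $Q_c$ use different edges of $R_c$ for $1\le c\le h-1$. Then the $V$-edges of the $Q_c$ and the $H$-edges lying in no $Q_c$ form a Hamiltonian cycle.
\end{lemma}

\begin{proof}
Start from $H$ and merge along $Q_0,Q_1,\dots,Q_{h-1}$ in this order. Before step $c$, the $2$-factor consists of one cycle covering $R_0,\dots,R_c$ and of the intact cycles $R_{c+1},\dots,R_h$, and the edge of $Q_c$ in $R_c$ is still present. So Lemma~\ref{lem:merge} applies at each step.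
\end{proof}

\begin{lemma}\label{lem:link}
Let $a$ be an $H$-edge lying in an $H$-link $Q$, and let $b$ be a $V$-edge not in $Q$. If $L\ge3$ or $b$ is an $\infty$-edge, then $\Gamma-a-b$ is Hamiltonian.
\end{lemma}

\begin{proof}
Let $Q$ have its $H$-edges in $R_{c^*}$ and $R_{c^*+1}$, and put $Q_{c^*}=Q$. Go down through the gaps $c^*-1,\dots,0$ and up through the gaps $c^*+1,\dots,h-1$. In each gap choose a cell that does not contain $b$ and whose edge in the row shared with the previously treated gap differs from the edge used there. By (C2) the second condition excludes at most one cell; going up, the shared row has index at least $1$. By (C4) the first condition excludes at most two cells, and none if $b$ is an $\infty$-edge. By (C1) there are at least $2L-2$ cells, which is at least $4>3$ if $L\ge3$ and at least $2>1$ in any case. The cycle of Lemma~\ref{lem:chain} avoids $a$ and $b$.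
\end{proof}

The cycles of Lemma~\ref{lem:chain} contain both $H$-edges at $\infty$. To avoid one of them, the cycle must return to $\infty$ from the top row, and so a path through all rows must end at a prescribed vertex of $R_h$. Rotations move the end of a path without changing its beginning. If $v_1,\dots,v_m$ is a path and $v_mv_i$ is an edge with $i\le m-2$, then $v_1,\dots,v_i,v_m,v_{m-1},\dots,v_{i+1}$ is a path on the same vertices; it is obtained by \emph{rotating along $v_iv_m$}. A family of nested chords, as produced by a fold of the grid, allows repeated rotation.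

\begin{lemma}[Shrinking]\label{lem:shrink}
Let $j\ge0$ and $\varepsilon=\pm1$. Let $W$ be a path in a graph consisting of an initial segment $W_0$ followed by $y_{-\varepsilon j},y_{-\varepsilon(j-1)},\dots,y_{\varepsilon j}$, and suppose that $y_{-i}y_i$ is an edge for $1\le i\le j$. Then for each $0\le q\le j$ there is a path on the same vertices that starts with $W_0$, ends at $y_{(-1)^q\varepsilon(j-q)}$, and uses only edges of $W$ and edges $y_{-i}y_i$.
\end{lemma}

\begin{proof}
For $q=0$ take $W$. If $j\ge1$, rotating along $y_{-\varepsilon j}y_{\varepsilon j}$ gives $W_0,y_{-\varepsilon j},y_{\varepsilon j}$ followed by $y_{\varepsilon(j-1)},\dots,y_{-\varepsilon(j-1)}$, which is the same situation with $j-1$ and $-\varepsilon$. Induction on $j$ finishes the proof.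
\end{proof}

\begin{lemma}\label{lem:snake}
Let $\{z,z^*\}=\{z_1,z_L\}$ and let $u$ be a $V$-neighbor of $\infty$. There is a Hamiltonian cycle of $\Gamma$ whose $\infty$-edges are $\infty z$ and $\infty u$ and which contains no $V$-edge at a vertex of level $0$ other than $z^*$.
\end{lemma}

\begin{proof}
After relabeling, $z=z_1$. The $V$-neighbors of $z_L$ are $(1,L)$ and $(1,1-L)=(1,L+1)$. Start with $z_1,z_2,\dots,z_L,(1,\theta_1)$, where $\theta_1\in\{L,L+1\}$. For $c=1,\dots,h-1$ run from $(c,\theta_c)$ through the whole row in increasing direction to $(c,\theta_c-1)$, and go up to $(c+1,\theta_{c+1})$ with $\theta_{c+1}=\theta_c-1$. The two choices of $\theta_1$ give different entry vertices $(h,\theta_h)$ of the top row; choose one different from $u$.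

Let $u=(h,\theta^*)$, so $2\theta^*\equiv\tau$, and let $y_i=(h,\theta^*+i)$ for $i\in\mathbb Z_{2L}$. Then $y_{-i}y_i$ is a $V$-edge for $1\le i\le L-1$. Replacing $i$ by $-i$ if necessary, the entry vertex is $y_{-m}$ with $1\le m\le L$. Run through $R_h$ with decreasing index, $y_{-m},y_{-m-1},\dots$, all the way around to $y_{-(m-1)}$. This is a Hamiltonian path of $\Gamma-\infty$, and its last $2m-1$ vertices are $y_{m-1},\dots,y_{-(m-1)}$, with $m-1\le L-1$. Lemma~\ref{lem:shrink} with $q=j=m-1$ gives such a path from $z_1$ to $y_0=u$. Add $\infty u$ and $\infty z_1$. The only $V$-edge at a vertex of level $0$ is $z_L(1,\theta_1)$.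
\end{proof}

An edge of the top row lies in at most one cell. If that cell is missing or forbidden, the edge can still be removed with the help of the chords above $R_h$. This splits $R_h$ into two cycles, which then have to be merged separately.

\begin{lemma}[Splitting the top row]\label{lem:split}
Suppose that neither $(h,\theta)$ nor $(h,\theta+1)$ is a $V$-neighbor of $\infty$. Remove the edges $\theta$ and $\tau-1-\theta$ from $R_h$ and add the $V$-edges $(h,\theta)(h,\tau-\theta)$ and $(h,\theta+1)(h,\tau-1-\theta)$. The result is a pair of disjoint cycles $A,B$ covering the vertices of $R_h$, where $A$ contains the edges $\theta+1,\theta+2$ of $R_h$ and $B$ contains the edges $\theta-2,\theta-1$. Moreover $L\ge3$.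
\end{lemma}

\begin{proof}
The two removed edges are distinct, since $2\theta\equiv\tau-1\pmod{2L}$ is impossible by parity. Their removal leaves the arc $\theta+1,\theta+2,\dots,\tau-1-\theta$ and the arc $\tau-\theta,\dots,\theta-1,\theta$. The numbers of vertices of the arcs are congruent to $\tau-1-2\theta$ and $2\theta-\tau+1$ modulo $2L$, so they are odd. The first equals $1$ only if $2(\theta+1)\equiv\tau$ and the second only if $2\theta\equiv\tau$, which the hypothesis excludes. So each arc has at least three vertices, whence $2L\ge6$, and each added edge closes one arc into a cycle.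
\end{proof}

\section{Two deleted $V$-edges}\label{sec:B}

\begin{proof}[Proof of Proposition~\ref{prop:B}]
If $h=0$, the cycle $H$ is Hamiltonian and avoids $e$ and $f$. Let $h\ge1$. Call a cell \emph{hit} if it contains $e$ or $f$. By Lemma~\ref{lem:chain} it suffices to choose in every gap a cell that is not hit, so that the cells of neighboring gaps use different edges of their common row. Since $N$ is even, $L$ is even. This is where the parity of $N$ enters: it excludes $L=3$, where gap $0$ has only four cells, which is as many as two edges may hit.

Let $L\ge4$. Choose in the order of gaps $0,1,\dots,h-1$. Each gap has at least $6$ cells, at most $4$ are hit, and at most one is excluded by the previous choice.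

Let $L=2$, and use the coordinates of $\varphi$ without relabeling. By Lemma~\ref{lem:phi}(b), the edge in column $\theta$ of gap $c$ lies in $M_{\delta-1}$ if $c+\theta$ is even and in $M_1$ otherwise. So if $e$ and $f$ lie in the same gap, their columns have different parity. Gap $0$ has the two cells $F(0,1)$, with columns $1,2$, and $F(0,3)$, with columns $3,0$; each edge of gap $0$ lies in exactly one of them.

If both cells of gap $0$ are hit, then $e$ and $f$ lie one in each, and their columns are $\{0,1\}$ or $\{2,3\}$. Since $(0,0)=z_1$ and $(0,3)=z_2$, the edges $e,f$ are the two $V$-edges at $z$ for some $z\in\{z_1,z_2\}$. Lemma~\ref{lem:snake} with this $z$ gives a Hamiltonian cycle containing no $V$-edge at $z$.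

If $e$ and $f$ lie in the same gap $c^*\ge1$, their columns are adjacent in $\mathbb Z_4$, say $\theta$ and $\theta+1$, and $F(c^*,\theta+2)$ is not hit. Choose it and go outward from $c^*$. Every other gap has at least two cells, none of them hit, and at most one is excluded by the previous choice.

In all remaining cases some cell of gap $0$ is not hit, and every gap $c\ge1$ contains at most one of $e,f$. Choose that cell and go up; in each gap at least $4-2-1=1$ cell is available.
\end{proof}

\section{Hamiltonian cycles in the one-row form}\label{sec:onerow}

In this section $h=0$ and we use Proposition~\ref{prop:onerow}. The $H$-edge $\{p,p+1\}$, $1\le p\le N-1$, has \emph{index} $p$; the mirror sends index $p$ to $N-p$. Now $H$ is Hamiltonian and there are no $H$-links. Exchanging two edges of $H$ for two neighboring shift chords, which cross, gives a new Hamiltonian cycle. Exchanging them for two neighboring low or high chords, which are nested, splits the cycle. Shift chords will handle most edges, but a pair of them is not available at every edge; we need further cycles, and these come from using all low chords at once.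

\begin{lemma}[Zigzags]\label{lem:zigzag}
There are Hamiltonian cycles $Z_{\mathrm{odd}}$ and $Z_{\mathrm{even}}$ of $\Gamma$, neither containing $\infty1$, such that every $H$-edge of $Z_{\mathrm{odd}}$ with index in $[1,D]$ has odd index, every $H$-edge of $Z_{\mathrm{even}}$ with index in $[1,D]$ has even index, the $V$-edges of $Z_{\mathrm{odd}}$ are $\infty r$ and the low chords, and the $V$-edges of $Z_{\mathrm{even}}$ are these and the shift chord $\{1,2r\}$.
\end{lemma}

\begin{proof}
Fix $\sigma=\pm1$ and put $\varepsilon_j=\sigma(-1)^j$. Start with $\infty,r$. For $j=0,\dots,r-2$, step along $H$ from $r+\varepsilon_jj$ to $r+\varepsilon_j(j+1)$ and cross the low chord to $r-\varepsilon_j(j+1)=r+\varepsilon_{j+1}(j+1)$. This visits each of $1,\dots,2r-1$ once and ends at $r+\varepsilon_{r-1}(r-1)$. The $H$-edge of round $j$ has index $r+j$ if $\varepsilon_j=1$ and $r-j-1$ if $\varepsilon_j=-1$. For $\sigma=1$ these cases have $j$ even and $j$ odd, so the index is always congruent to $r$ modulo $2$; for $\sigma=-1$ it is always congruent to $r+1$.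

If $\sigma=(-1)^{r-1}$, all these indices are odd and the walk ends at $2r-1$; continue along the $H$-edge of index $2r-1=D$ to $2r$. If $\sigma=(-1)^r$, all indices are even and the walk ends at $1$; continue along the shift chord $\{1,2r\}$. In both cases finish with $2r,2r+1,\dots,N,\infty$, using indices larger than $D$.
\end{proof}

In Figure~\ref{fig:onerow}, $Z_{\mathrm{odd}}=\infty,3,4,2,1,5,6,7,8,9,\infty$ and $Z_{\mathrm{even}}=\infty,3,2,4,5,1,6,7,8,9,\infty$.

\begin{lemma}\label{lem:zero}
If $h=0$, $a$ is a finite $H$-edge and $b$ is any $V$-edge, then $\Gamma-a-b$ is Hamiltonian.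
\end{lemma}

\begin{proof}
Let $a$ have index $p$. For $1\le m\le N-1-D$ let $S_m$ be the Hamiltonian cycle
\[
\infty,1,\dots,m,\ m+D,m+D-1,\dots,m+1,\ m+D+1,\dots,N,\infty ,
\]
obtained from $H$ by removing the edges of index $m$ and $m+D$ and adding the shift chords $\{m,m+D\}$ and $\{m+1,m+1+D\}$. The mirror sends $S_m$ to $S_{N-m-D}$. The edge $a$ is avoided by $S_p$, which exists if $p\le N-1-D$, and by $S_{p-D}$, which exists if $p\ge D+1$. Since $D\ge3$, these two cycles have no common chord. So we are done if both exist, or if one exists and does not contain $b$. Two cases remain.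

\medskip\noindent\emph{Case (i): exactly one of them exists, and it contains $b$.} The mirror sends $S_{p-D}$ to $S_{N-p}$ and $a$ to index $N-p$, so we may assume that the existing cycle is $S_p$. Thus $p\le N-1-D$, $p\le D$, and $b$ is $\{p,p+D\}$ or $\{p+1,p+1+D\}$. The zigzag whose parity is opposite to that of $p$ avoids $a$. It avoids the shift chord $b$ unless it is $Z_{\mathrm{even}}$ and $b=\{1,2r\}$, which forces $p=1$. So let $a=\{1,2\}$ and $b=\{1,2r\}$; then $N\ge D+2=2r+1$. The cycle has to pass through $\infty,1,2r-1$.

Let $r\ge3$. Remove $\{1,2\}$ and $\{2r-2,2r-1\}$ from $H$ and add the low chords $\{1,2r-1\}$ and $\{2,2r-2\}$. This gives the cycle $I$ on $2,3,\dots,2r-2$, of length $2r-3\ge3$, and the cycle $O=\infty,1,2r-1,2r,\dots,N,\infty$. If $N\ge2r+2$, merge by exchanging $\{2,3\}\in I$ and $\{2r+1,2r+2\}\in O$ for the shift chords $\{2,2r+1\}$ and $\{3,2r+2\}$. If $N=2r+1$, then $\bar r=r+2<2r$; exchange $\{3,4\}\in I$ and $\{2r,2r+1\}\in O$ for $\{3,2r+1\}$ and $\{4,2r\}$, which are high chords with sum $2r+4=2\bar r$. The result avoids $a$ and $b$.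

Let $r=2$, so $D=3$, $N\ge5$, $\bar r=N-1$. Take $\infty,1,3,2,5,4,7,6,\dots$, ending with $N,N-1,\infty$ if $N$ is odd and with $N-1,N-2,N,\infty$ if $N$ is even. Its $V$-edges are the low chord $\{1,3\}$, the shift chords $\{2,5\},\{4,7\},\dots$, and $\infty\bar r$ or the high chord $\{N-2,N\}$. It avoids $\{1,2\}$ and $\{1,4\}$.

\medskip\noindent\emph{Case (ii): neither exists,} that is, $N-D\le p\le D$. Then both $p$ and $N-p$ lie in $[1,D]$. So some zigzag $Z$ avoids $a$, and some zigzag $Z'$ avoids $\rho(a)$, so that $\rho(Z')$ avoids $a$. The $V$-edges of $Z$ are among $\infty r$, the low chords and $\{1,2r\}$; those of $\rho(Z')$ are among $\infty\bar r$, the high chords and $\{N-D,N\}$. The two lists are disjoint unless $N=2r$, when both contain $\{1,N\}$. So we are done unless $N=2r$ and $b=\{1,N\}$. If now $p$ is even, $Z_{\mathrm{odd}}$ avoids $a$ and $b$. Let $p$ be odd. By Proposition~\ref{prop:onerow}, $r$ is even.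

If $r=2$, then $\Gamma$ is $4$-regular on five vertices, so $\Gamma-a-b$ is $K_5$ minus two edges, which is Hamiltonian by Section~\ref{sec:intro}. Let $r\ge4$; here $\bar r=r+1$. The mirror fixes $b$ and sends index $p$ to $2r-p$, hence $r-1$ to $r+1$ and $2r-1$ to $1$, and neither $r+1$ nor $1$ lies in $\{r-1,2r-1\}$. So we may assume $p\notin\{r-1,2r-1\}$. Also $p\ne r$, because $p$ is odd and $r$ is even. Put $q=\min(p,2r-1-p)$; the excluded values of $p$ give $1\le q\le r-2$. Remove from $H$ the edges of index $q$ and $2r-1-q$, one of which is $a$, and add the low chords $\{q,2r-q\}$ and $\{q+1,2r-1-q\}$. This gives the cycle $I$ on $q+1,\dots,2r-1-q$, of length $2r-1-2q\ge3$, and the cycle $O=\infty,1,\dots,q,2r-q,\dots,2r,\infty$. (For $p=r$ the cycle $I$ would degenerate to one vertex; this is why the parity of $r$ is needed.) Exchange $\{q+1,q+2\}\in I$ and $\{2r-q,2r-q+1\}\in O$ for $\{q+1,2r+1-q\}$ and $\{q+2,2r-q\}$. These are high chords, since their sum is $2r+2=2\bar r$ and $\bar r<2r-q<2r+1-q\le N$. The merged cycle avoids $a$ and contains no shift chord.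
\end{proof}

\begin{lemma}\label{lem:zeroinf}
If $h=0$, $a$ is an $H$-edge at $\infty$ and $b$ is a $V$-edge at $\infty$, then $\Gamma-a-b$ is Hamiltonian.
\end{lemma}

\begin{proof}
After mirroring, $a=\infty1$. If $b=\infty\bar r$, take a zigzag. Let $b=\infty r$. The cycle must use $\infty N$ and $\infty\bar r$, so we need a Hamiltonian path of $\Gamma-\infty$ from $N$ to $\bar r$. We start from the path $N,N-1,\dots,1$ and move its end by rotations: low chords place the end anywhere in $[2,2r-1]$, and shift chords then carry it upward in steps of $2r-2$.

\emph{Placing the end.} For each $x\in[2,2r-1]$ there is a Hamiltonian path of $\Gamma-\infty$ from $N$ to $x$ that starts with $N,N-1,\dots,2r$. Put $y_i=r+i$. Rotating $N,\dots,1$ along $\{1,2r\}$ gives $N,\dots,2r,1,2,\dots,2r-1$, which ends with $y_{-(r-1)},\dots,y_{r-1}$. Rotating instead along $\{1,2r-1\}$ gives $N,\dots,2r,2r-1,1,2,\dots,2r-2$, which ends with $y_{-(r-2)},\dots,y_{r-2}$. By Lemma~\ref{lem:shrink} with the low chords, the first path yields the ends $y_i$ with $i=r-1,-(r-2),r-3,\dots$ and the second those with $i=r-2,-(r-3),r-4,\dots$, both sequences ending at $0$.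 Each absolute value $1,\dots,r-2$ occurs in both sequences with opposite signs, so all $i\in[-(r-2),r-1]$ occur.

\emph{Carrying it upward.} Let $W$ be a Hamiltonian path of $\Gamma-\infty$ from $N$ to $y$, where $y+D\le N$, that starts with $N,N-1,\dots,y+D-1$. The successor $y+D-1$ of $y+D$ is not $y$, so we can rotate along $\{y,y+D\}$. The new path ends at $y'=y+D-1=y+2r-2$ and starts with $N,\dots,y'+1$. Since $y'+D-1\ge y'+1$, the step can be repeated if $y'+D\le N$. A path from the first part has the required start, since $x+D-1\ge2r$.

Choose $x\in[2,2r-1]$ with $x\equiv\bar r\pmod{2r-2}$. It is the least integer at least $2$ in this residue class, so $x\le\bar r$. Carry the end upward $(\bar r-x)/(2r-2)$ times. The last step starts at $y=\bar r-(2r-2)$ and needs $y+D=\bar r+1\le N$, which holds as $r\ge2$; the earlier steps have smaller $y$.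
\end{proof}

\section{One deleted edge of each kind}\label{sec:A}

We prove Proposition~\ref{prop:A}. Duality exchanges the roles of $a$ and $b$, and of $g$ and $g'$, so we may replace $\Gamma(\delta)$ by $\Gamma(\delta')$ whenever convenient. The plan is to find an $H$-link containing $a$ but not $b$, or a $V$-link containing $b$ but not $a$, and to apply Lemma~\ref{lem:link} in the corresponding view. Where neither is visible, we split a top row or use the one-row form.

\subsection{At least one $\infty$-edge}

If $a$ and $b$ are both $\infty$-edges, use Lemma~\ref{lem:zeroinf} for $h=0$, and for $h\ge1$ use Lemma~\ref{lem:snake} with $\infty z\ne a$ and $\infty u\ne b$.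

Suppose that exactly one of them is an $\infty$-edge; by duality let it be $b$. If $h=0$, Lemma~\ref{lem:zero} applies. Let $h\ge1$. If $a$ lies in a cell, Lemma~\ref{lem:link} applies, as $b$ lies in no square. The edge $z_iz_{i+1}$ lies in $F(0,i)$; edge $\theta$ of $R_c$ lies in $F(c,\theta)$ if $1\le c<h$, and in $F(h-1,\theta)$ if $c=h$, except that for $h=1$ and $\theta\in\{0,L\}$ this is not a cell. So there remains $h=1$, that is $g=3$, with $a$ equal to edge $0$ or edge $L$ of $R_1$. The relabeling $\theta\mapsto L+1-\theta$ exchanges these, so let $a=(1,0)(1,1)$. Its ends are the two $V$-neighbors of $z=z_1$.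

\medskip\noindent\emph{No end of $a$ is a $V$-neighbor of $\infty$.} Apply Lemma~\ref{lem:split} with $\theta=0$. This removes $a$, gives $L\ge3$, and produces cycles $A$ containing edge $1$ and $B$ containing edge $-2$ of $R_1$. As $L\ge3$, neither $1$ nor $-2$ is congruent to $0$ or $L$ modulo $2L$. Merge $A$ with $R_0$ along $F(0,1)$, with lower edge $z_1z_2$, and then merge $B$ along $F(0,-2)$, with lower edge $z_2z_3$. The resulting Hamiltonian cycle avoids $a$, and its $\infty$-edges are those of $R_0$, so it avoids $b$.

\medskip\noindent\emph{An end $t$ of $a$ is a $V$-neighbor of $\infty$.} Then $t$ has $V$-level $0$, and so does its $V$-neighbor $z$, by (L1) in the $V$-view. But $z$ is an $H$-neighbor of $\infty$, so it has $V$-level $h'$. Hence $h'=0$, and we use the one-row form in the $V$-view: $V$ is the cycle $\infty,1,\dots,N,\infty$ and the $H$-edges are its chords. We have $t\in\{1,N\}$; mirror so that $t=1$. Then $z=2$, and $z\in\{r',\bar r'\}$ since $\infty z\in H$. From $N=3L\ge6$ we get $\bar r'\ge N/2+1>2$, so $r'=2$, $D'=3$, $\bar r'=N-1$. The edge $a$ joins the $V$-neighbors of $z$, so it is the low chord $\{1,3\}$,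 and $b$ is $\infty1$ or $\infty N$.

If $b=\infty1$, take $\infty,2,1,4,3,6,5,\dots$, ending with $N,N-1,\infty$ if $N$ is even and with $N-1,N-2,N,\infty$ if $N$ is odd. Besides finite edges of the cycle $V$, it uses $\infty r'$, the shift chords $\{1,4\},\{3,6\},\dots$, and either $\infty\bar r'$ or the high chord $\{N-2,N\}$ and $\infty N$. It avoids $\{1,3\}$ and $\infty1$. If $b=\infty N$, take the mirror image of a zigzag of the $V$-view. It does not contain $\infty N$, and it contains no low chord.

\subsection{Two finite edges}

If $g=1$, apply Lemma~\ref{lem:zero}; if $g'=1$, apply it in the $V$-view. So let $g,g'\ge3$. They are coprime odd divisors of $N$, so $gg'$ divides $N$, and by duality we may assume $g>g'$. Then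
\[
g\ge5,\qquad h\ge2,\qquad h'\ge1,\qquad L\ge g'\ge3,\qquad L'\ge g\ge5 .
\]
(Here $N\ge15$; Figure~\ref{fig:grid} has $g=5$, $g'=3$.) Lemma~\ref{lem:link} is available in both views for all edges. We may assume that every cell containing $a$ also contains $b$.

If $a=z_iz_{i+1}$, then by (C3) one of $F(0,i)$, $F(0,-i)$ avoids $b$. If $a$ is edge $\theta$ of $R_c$ with $2\le c\le h-1$, or with $c=1$ and $\theta\notin\{0,L\}$, then $F(c,\theta)$ and $F(c-1,\theta)$ are cells containing $a$ (for $c=1$ note $1\le h-1$), and their $V$-edges lie in different gaps, so one of them avoids $b$. These cases are excluded. What remains are the edges that lie in only one cell: the two edges of $R_1$ above the folds of row $0$, and the edges of the top row.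

\medskip\noindent\textbf{Case 1: $a$ is edge $\theta$ of $R_1$ with $\theta\in\{0,L\}$, and $b\in F(1,\theta)$.} Write $a=pq$ and $b=pw$, with $w$ of level $2$. The vertices $p,q$ are the $V$-neighbors of $z=z_1$ (for $\theta=0$) or $z=z_L$ (for $\theta=L$). Since $\infty z\in H$, the vertex $z$ has $V$-level $h'$, and so do $p$ and $q$ by (L1) in the $V$-view. By (L3) in the $V$-view, $p$ has an $H$-neighbor of $V$-level $h'-1$. It is not $q$, so it is the other neighbor $p'$ of $p$ on $R_1$. Let $Q$ be the cell of gap $1$ with lower edge $pp'$, and let its vertices be $p,p',w',w$. Its $V$-edges $pw=b$ and $p'w'$ lie in the $V$-rows $h'$ and $h'-1$, so $Q$ is a $V$-link containing $b$. Its $H$-edges are $pp'\ne a$ and $ww'$, of level $2$. Lemma~\ref{lem:link} in the $V$-view applies.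

\medskip\noindent\textbf{Case 2: $a$ is edge $\theta$ of $R_h$, $b\in F(h-1,\theta)$, and no end of $a$ is a $V$-neighbor of $\infty$.} Here $b$ lies in column $\theta$ or $\theta+1$ of gap $h-1\ge1$. Split $R_h$ by Lemma~\ref{lem:split}, which removes $a$ and adds two $V$-edges lying in no gap. The upper edge of $F(h-1,\theta+2)$ lies in $A$ and that of $F(h-1,\theta-2)$ lies in $B$. The columns of these cells are $\theta+2,\theta+3$ and $\theta-2,\theta-1$, which differ from $\theta$ and $\theta+1$ modulo $2L\ge6$, so neither cell contains $b$. The two cells are different, so their lower edges in $R_{h-1}$ are different by (C2). In gap $h-2\ge0$ choose a cell whose upper edge differs from both of these; at least $2L-2\ge4$ cells are available and at most two are excluded. In the gaps $h-3,\dots,0$, in this order, choose a cell whose upper edge differs from the lower edge of the cell chosen just before. Starting from the $2$-factor $R_0,\dots,R_{h-1},A,B$, merge $R_{h-1}$ with $A$, then with $B$, then with $R_{h-2},\dots,R_0$. At each step one edge of the cell lies in the growing cycle and has not been removed, and the other lies in an intact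 cycle. The resulting Hamiltonian cycle avoids $a$, and its edges in gap $h-1$ are those of the two cells chosen there, so it avoids $b$.

\medskip\noindent\textbf{Case 3: $a=tq$ is edge $\theta$ of $R_h$, $b\in F(h-1,\theta)$, and $t$ is a $V$-neighbor of $\infty$.} The split is not available, but the position of $a$ in the $V$-view is known: $t$ has $V$-level $0$, and $q$ has $V$-level $1$ by (L3) in the $V$-view. The edge $b$ is incident with $t$ or with $q$.

If $b$ is incident with $t$, it is a finite edge of $R_0'$. By (C3) in the $V$-view it lies in two cells of the $V$-view with no common $H$-edge. One of them avoids $a$, and Lemma~\ref{lem:link} in the $V$-view applies.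

If $b=qw$ and $h'\ge2$, then $b$ is an edge of $R_1'$, so it is the lower edge of a cell $F'(1,\cdot)$. The $H$-edges of this cell join $V$-levels $1$ and $2$, while $a$ joins $V$-levels $0$ and $1$. Again Lemma~\ref{lem:link} in the $V$-view applies.

Finally let $b=qw$ and $h'=1$. Now $b$ lies in the top row of the $V$-view, and we split that row. We first find coordinates. As $t$ is a $V$-neighbor of $\infty$, relabel so that $t=z_1'$. Its $H$-neighbors are $(1,1)'$ and $(1,0)'$; relabeling by $\theta\mapsto1-\theta$ if needed, $q=(1,1)'$. Let the vertices of the cell $F(h-1,\theta)$ be $t,q,w,t_2$. Then $t_2\ne\infty$ is a $V$-neighbor of $t$, so $t_2=z_2'$. The vertex $w$ is an $H$-neighbor of $z_2'$, so $w\in\{(1,2)',(1,-1)'\}$, and a $V$-neighbor of $q$, so $w\in\{(1,0)',(1,2)'\}$. Hence $w=(1,2)'$, and $b$ is edge $1$ of $R_1'$.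

The vertices $q$ and $w$ have levels $h$ and $h-1\ge1$ in the $H$-view, so by (L1) they are not $H$-neighbors of $\infty$; this is where $h\ge2$ is needed. Lemma~\ref{lem:split} in the $V$-view, applied to edge $1$, removes $b$, adds two $H$-edges with both ends of $V$-level $1$, and gives cycles $A$ containing edge $2$ and $B$ containing edge $-1$ of $R_1'$. Since $L'\ge5$, neither $2$ nor $-1$ is congruent to $0$ or $L'$ modulo $2L'$, so $F'(0,2)$ and $F'(0,-1)$ are cells, with lower edges $z_2'z_3'$ and $z_1'z_2'$. Merge $A$ and then $B$ with $R_0'$ along them. As $h'=1$, the result is a Hamiltonian cycle. Its $H$-edges are the two edges added in the split and the edges in columns $2,3,-1,0$ of the gap between $R_0'$ and $R_1'$. The edge $a=z_1'(1,1)'$ lies in column $1$ of that gap, so the cycle avoids both $a$ and $b$.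

This completes the proof of Proposition~\ref{prop:A}, and with it the proofs of Theorems~\ref{thm:main} and~\ref{thm:strong}.

\begin{thebibliography}{1}
\bibitem{KS} Istv\'an Kov\'acs and D\'aniel Solt\'esz, \emph{Triangle-different Hamiltonian paths}, arXiv:1608.05237 (2016).
\end{thebibliography}
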